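# Closed coboundaries for commuting circle diffeomorphisms

Throughout, $S^1=\mathbb R/\mathbb Z$, $R_\theta(x)=x+\theta$, $\operatorname{Diff}^\infty_+(S^1)$ is the group of orientation-preserving $C^\infty$ diffeomorphisms, $\rho(f)\in\mathbb R/\mathbb Z$ is the Poincaré rotation number, and $\|\theta\|_{\mathbb Z}$ is the distance from $\theta$ to the nearest integer.

## 1. Commuting rotations and their small divisors

Let $f_1,\dots,f_k\in\operatorname{Diff}^\infty_+(S^1)$ commute, and let $\alpha$ be the action of $\mathbb Z^k$ they generate: $\alpha(n)=f_1^{n_1}\cdots f_k^{n_k}$. Given smooth functions $\phi_1,\dots,\phi_k$, we want one smooth function $u$ with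
$$u\circ f_i-u=\phi_i,\qquad 1\le i\le k. \tag{1.1}$$
The right-hand sides cannot be arbitrary. Computing $u\circ f_i\circ f_j-u$ in two ways gives $\phi_i\circ f_j+\phi_j=\phi_j\circ f_i+\phi_i$.

**Definition (cocycles, coboundaries, stability).** A smooth cocycle over $\alpha$ is a tuple $(\phi_1,\dots,\phi_k)\in C^\infty(S^1)^k$ with
$$\phi_i\circ f_j-\phi_i=\phi_j\circ f_i-\phi_j,\qquad 1\le i,j\le k. \tag{1.2}$$
Equivalently, it is a map $c\colon\mathbb Z^k\times S^1\to\mathbb R$, smooth in $x$, with $c(m+n,x)=c(m,\alpha(n)x)+c(n,x)$, via $\phi_i=c(e_i,\cdot)$. It is a smooth coboundary if (1.1) holds for some $u\in C^\infty(S^1)$. The space of smooth coboundaries is $B(\alpha,C^\infty)$. The action is cohomologically $C^\infty$-stable if $B(\alpha,C^\infty)$ is closed in the space of smooth cocycles for the $C^\infty$ Fréchet topology.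

For $k=1$ every smooth function is a cocycle. For every $k$ a tuple of constants is a cocycle; a nonzero one is never a coboundary, since integrating (1.1) against an invariant probability measure gives $0$ on the left. The question of these notes is: if a cocycle is a limit of coboundaries, is it a coboundary?

**Definition (simultaneous Diophantine condition).** A vector $\rho\in\mathbb R^k$ satisfies $\mathrm{SDC}(\gamma,\tau)$, $\gamma,\tau>0$, if
$$\max_{1\le i\le k}\|q\rho_i\|_{\mathbb Z}\ge \gamma|q|^{-\tau}\qquad\text{for all }q\in\mathbb Z\setminus\{0\}.$$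
It is SDC if this holds for some $\gamma,\tau>0$. Only the classes $\rho_i$ mod $1$ matter.

For example, $(\sqrt2,\rho_2)$ is SDC for every $\rho_2$. Indeed, let $p$ be the integer nearest to $q\sqrt2$. Then $|q\sqrt2-p|\,|q\sqrt2+p|=|2q^2-p^2|\ge1$ and $|q\sqrt2+p|\le2\sqrt2|q|+\frac12\le4|q|$, so $\|q\sqrt2\|_{\mathbb Z}\ge\frac1{4|q|}$. On the other hand, $(\beta,\frac13)$ with $\beta=\sum_{n\ge1}10^{-n!}$ is not SDC. For $q=3\cdot10^{n!}$ we have $\|q/3\|_{\mathbb Z}=0$ and $\|q\beta\|_{\mathbb Z}\le3\sum_{m>n}10^{n!-m!}\le6\cdot10^{-n\cdot n!}$, which is eventually below $\gamma q^{-\tau}$ for any fixed $\gamma,\tau$.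

Now let all $f_i$ be rotations. At frequency $q$ the equation $u\circ R_{\rho_i}-u=\phi_i$ reads $\hat u(q)(e^{2\pi iq\rho_i}-1)=\hat\phi_i(q)$. A cocycle lets us divide by whichever of the $k$ divisors is largest, and SDC says that the largest is not too small. To see that nothing weaker suffices, we turn closedness into an inequality. Write $\|v\|_s=\max_{0\le r\le s}\sup|D^rv|$ and $\operatorname{osc}(u)=\max u-\min u$.

**Lemma 1.1.** Suppose some $f_i$ has all orbits dense and $B(\alpha,C^\infty)$ is closed. Then there are $s\ge1$ and $C_0$ with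
$$\operatorname{osc}(u)\le C_0\max_i\|u\circ f_i-u\|_s\qquad\text{for all }u\in C^\infty(S^1). \tag{E}$$

*Proof.* The relations (1.2) are closed conditions, so cocycles form a Fréchet space and its closed subspace $B(\alpha,C^\infty)$ is Fréchet. The map $u\mapsto(u\circ f_i-u)_i$ from $C^\infty(S^1)/\mathbb R$ onto $B(\alpha,C^\infty)$ is continuous. It is injective, because a continuous function invariant under a map with dense orbits is constant. By the open mapping theorem its inverse is continuous, and $\operatorname{osc}$ is a continuous seminorm on $C^\infty(S^1)/\mathbb R$. $\square$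

**Proposition 1.2.** Let $f_i=R_{\rho_i}$, with at least one $\rho_i$ irrational. If $\rho$ is SDC, then $B(\alpha,C^\infty)=\{\text{cocycles with }\int\phi_i\,dx=0\ \forall i\}$, which is closed. If $\rho$ is not SDC, then $B(\alpha,C^\infty)$ is not closed.

*Proof.* Assume SDC$(\gamma,\tau)$. Coboundaries have zero means. Conversely let $\phi$ be a cocycle with zero means. Then (1.2) says $\hat\phi_i(q)(e^{2\pi iq\rho_j}-1)=\hat\phi_j(q)(e^{2\pi iq\rho_i}-1)$. For $q\ne0$ let $i(q)=i(-q)$ be an index maximizing $\|q\rho_i\|_{\mathbb Z}$, and put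
$$\hat u(q)=\frac{\hat\phi_{i(q)}(q)}{e^{2\pi iq\rho_{i(q)}}-1},\qquad\hat u(0)=0.$$
Since $|e^{2\pi i\theta}-1|=2|\sin\pi\theta|\ge4\|\theta\|_{\mathbb Z}$, we get $|\hat u(q)|\le|q|^\tau|\hat\phi_{i(q)}(q)|/(4\gamma)$. So the coefficients decay faster than any power, and $u$ is smooth; it is real because $i(q)=i(-q)$. The relation gives $\hat u(q)(e^{2\pi iq\rho_j}-1)=\hat\phi_j(q)$ for every $j$ and $q\ne0$, and for $q=0$ both sides vanish. So $u\circ f_j-u=\phi_j$ for all $j$.

Assume $B(\alpha,C^\infty)$ is closed, so (E) holds. For $u=\cos2\pi qx$, $q\ge1$, $\operatorname{osc}(u)=2$ and $\|u\circ R_{\rho_i}-u\|_s\le C_sq^s\|q\rho_i\|_{\mathbb Z}$. Hence $\max_i\|q\rho_i\|_{\mathbb Z}\ge cq^{-s}$ with $c>0$, which is SDC. $\square$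

What changes when the $f_i$ are not rotations?

## 2. The theorem for general actions, and the half that linearization settles

The following question is posed in Boris Petković, "Classification of some cohomologically $C^0$-stable continuous group actions on metric spaces", arXiv:2607.11171 (2026): does the same equivalence hold for every action with an irrational rotation number? For $k=1$ this is a theorem of Avila–Kocsard: if $f\in\operatorname{Diff}^\infty_+(S^1)$ has no periodic points, then $f$ is cohomologically $C^\infty$-stable if and only if $\rho(f)$ is Diophantine. The answer is yes in general.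

**Theorem A.** Let $\alpha$ be generated by commuting $f_1,\dots,f_k\in\operatorname{Diff}^\infty_+(S^1)$ with at least one $\rho(f_i)$ irrational, and let $\rho=(\rho(f_1),\dots,\rho(f_k))$. Then $\alpha$ is cohomologically $C^\infty$-stable if and only if $\rho$ is SDC.

**The topological conjugacy.** Fix $i$ with $\rho_i$ irrational. By Denjoy's theorem an orientation-preserving homeomorphism $h$ has $hf_ih^{-1}=R_{\rho_i}$. An orientation-preserving homeomorphism $g$ commuting with $R_{\rho_i}$ commutes with all $R_{j\rho_i}$, hence by density with all rotations, so $g(t)=g(0)+t$ is a rotation. Therefore $hf_jh^{-1}=R_{\rho_j}$ for all $j$, and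
$$\alpha(n)=h^{-1}R_{n\cdot\rho}h,\qquad n\cdot\rho=\textstyle\sum n_i\rho_i. \tag{2.1}$$
If $\rho_j$ is rational, $f_j$ has finite order. Every $f_j$ with $\rho_j$ irrational has dense orbits, so Lemma 1.1 applies.

**Proof that SDC implies stable.** The purpose is to reduce to Proposition 1.2. Let $\mathcal I=\{i:\rho_i\notin\mathbb Q\}$ and let $N$ be a common denominator of the rational $\rho_i$. Applying SDC$(\gamma,\tau)$ to $Nq$, where the rational coordinates contribute $0$,
$$\max_{i\in\mathcal I}\|q\rho_i\|_{\mathbb Z}\ge\tfrac1N\max_{i\in\mathcal I}\|Nq\rho_i\|_{\mathbb Z}\ge\gamma N^{-1-\tau}|q|^{-\tau}.$$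
So $(\rho_i)_{i\in\mathcal I}$ is SDC. We now cite the Fayad–Khanin theorem (*Smooth linearization of commuting circle diffeomorphisms*, Ann. of Math. 170 (2009), Theorem 1): commuting $C^\infty$ circle diffeomorphisms whose rotation numbers satisfy SDC are simultaneously $C^\infty$-conjugate to rotations; for one diffeomorphism this is the Herman–Yoccoz theorem. It gives $H\in\operatorname{Diff}^\infty_+(S^1)$ linearizing $f_i$, $i\in\mathcal I$. The other $Hf_jH^{-1}$ commute with an irrational rotation, hence are rotations too. Since $\phi\mapsto\phi\circ H^{-1}$ is a homeomorphism of $C^\infty(S^1)$ taking cocycles and coboundaries over $\alpha$ to those over $H\alpha H^{-1}$, Proposition 1.2 shows that $B(\alpha,C^\infty)$ is closed. $\square$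

Everything that follows proves the converse. There $h$ is only a homeomorphism, and we must measure how badly it distorts lengths.

**Definition (modulus and displacement).** Let $\mu=h^*\mathrm{Leb}$ be the invariant probability measure and $G$ a lift of $h^{-1}$ to $\mathbb R$. For $\theta\in[0,1]$ put
$$\omega(\theta)=\max_\xi\,(G(\xi+\theta)-G(\xi))=\max\{|I|:I\text{ an arc},\ \mu(I)=\theta\},\qquad \Delta(n)=\omega(\|n\cdot\rho\|_{\mathbb Z}).$$

For rotations $\omega(\theta)=\theta$. In general $\omega$ is nondecreasing, subadditive, and $\omega(\theta)\to0$ as $\theta\to0$. Since $\int_0^1(G(\xi+\theta)-G(\xi))\,d\xi=\theta$,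
$$\min\{|I|:\mu(I)=\theta\}\le\theta\le\omega(\theta). \tag{2.2}$$
By (2.1), $\alpha(n)$ has a lift $\tilde g$ with $\tilde g-\mathrm{id}$ of constant sign and $\sup|\tilde g-\mathrm{id}|=\Delta(n)$. Also $\Delta(n+n')\le\Delta(n)+\Delta(n')$ and $\Delta(-n)=\Delta(n)$.

## 3. Orbit sums of bumps, and the point where they are too expensive

Suppose (E) holds but $\rho$ is not SDC. We want $u\in C^\infty(S^1)$ with $\operatorname{osc}(u)\ge1$ and all $\|u\circ f_i-u\|_s$ tiny. The natural candidate is $\cos(2\pi q\,h(x))$: it has $\sup|u\circ f_i-u|\le2\pi\|q\rho_i\|_{\mathbb Z}$. But it is only as regular as $h$, so it is not admissible in (E).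

A smooth substitute is an orbit sum. Since $\rho$ is not SDC there are $q$ and $p\in\mathbb Z^k$ with $|q\rho_i-p_i|$ smaller than a high power of $1/q$. In the coordinate $h$, the action is then nearly an action of $\mathbb Z^k/\Lambda\cong\mathbb Z/q$, with
$$\Lambda=\{n\in\mathbb Z^k:n\cdot p\equiv0\bmod q\}.$$
Take a bump $v\ge0$ with $\max v=1$, supported in an arc of $\mu$-measure $\frac1{4q}$, and sum $v\circ\alpha(-n)$ over representatives $n$ of $\mathbb Z^k/\Lambda$. The supports leave part of the circle uncovered, so $\operatorname{osc}(u)\ge1$. Moreover $u\circ f_i-u$ is a sum of $q$ terms $(v\circ\alpha(-\lambda)-v)\circ\alpha(-n)$ with $\lambda\in\Lambda$ and $|\lambda|,|n|\lesssim q$.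

Two quantities compete. The cost is polynomial in $q$: there are $q$ terms, and we shall see (Lemma 5.1) that composing with words of length $q$ costs $q^{C(s)}$. The gain is the smallness of $\alpha(\lambda)-\mathrm{id}$, that is, of $\Delta(\lambda)=\omega(\|\lambda\cdot\rho\|_{\mathbb Z})$. Here $\|\lambda\cdot\rho\|_{\mathbb Z}$ is tiny, but so far we know only $\omega(\theta)\to0$. The relevant scale is
$$R=1/\omega\big(\tfrac1{2q}\big)\le2q.$$
We shall prove gains of the form $C_tR^{-t/3}$ for each fixed $t$. If $R\ge q^\beta$ for some fixed $\beta>0$, a large $t$ beats the cost. If $R$ is smaller than every power of $q$, no fixed $t$ does: $R^{-t/3}$ cannot beat $q^{C(s)}$. This is exactly where the plain orbit sum stops.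

The case $k=1$ shows what to look for. With $E=f^q$ and $u=\sum_{j=0}^{q-1}v\circ f^{-j}$ the sum telescopes:
$$u\circ f-u=v\circ f-v\circ f^{-(q-1)}=-(v\circ E^{-1}-v)\circ f. \tag{3.1}$$
There is one term and a word of length one, so the cost does not see $q$; a bound on $E-\mathrm{id}$ near the support of $v$ by a high power of $R^{-1}$ suffices if $v$ costs only powers of $R$.

For $k\ge2$ we recover this telescoping when $R$ is small, as follows. If two generators $f_i,f_l$ satisfied no relation in $\Lambda$ of size at most a power of $R$, then $\omega(\frac1{2q})$ would be smaller than $R^{-1}$: Section 7 proves a power law for pairs without exact relations. So $\Lambda$ contains many independent relations $\lambda_\nu$ of size at most $R^{C}$, and up to index at most $R^{C}$ the group $\mathbb Z^k$ is $\mathbb Ze_1\oplus\bigoplus\mathbb Z\lambda_\nu$. Along $e_1$ we telescope as in (3.1), at a cost polynomial in $R$. The short words $\lambda_\nu$ are extremely close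 to the identity: Section 6 gives $\Delta(\lambda_\nu)\le q^{-K}$ for any prescribed $K$, which pays even the cost $q^{C(s)}$.

## 4. Dynamical arcs, interpolation, and composition estimates

**Conventions.** $|n|=\max_i|n_i|$. For a diffeomorphism, $\|g\|_s=\max_{1\le r\le s}\sup|D^rg|$. The letters $C,c>0$ denote constants depending only on $\alpha$ and displayed indices; they may change from line to line. The distortion of $g$ on $I$ is $\sup_{y,y'\in I}|\log(Dg(y)/Dg(y'))|$. Short arcs are lifted to $\mathbb R$ without comment.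

**Chain rule.** Give $D^\nu\log Dw$ the weight $\nu$. Then
$$D^r(\varphi\circ w)=\sum_{\sigma=1}^r(D^\sigma\varphi\circ w)(Dw)^\sigma P_{r,\sigma},\quad D^r\big((\varphi\circ w)(Dw)^2\big)=\sum_{\sigma=0}^r(D^\sigma\varphi\circ w)(Dw)^{2+\sigma}\tilde P_{r,\sigma},\quad D^rw=Dw\cdot P_r, \tag{4.1}$$
with universal polynomials in the $D^\nu\log Dw$: $P_{r,\sigma},\tilde P_{r,\sigma}$ homogeneous of weight $r-\sigma$, and $P_r$ of weight $r-1$ ($r\ge1$ in the first and third formula). This follows by induction on $r$: differentiating $(D^\sigma\varphi\circ w)(Dw)^jP$ gives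
$$(D^{\sigma+1}\varphi\circ w)(Dw)^{j+1}P+(D^\sigma\varphi\circ w)(Dw)^j(jP\,D\log Dw+DP),$$
where the first term keeps the weight of $P$ while raising $\sigma$ by one, and the second raises the weight by one. Similarly $D(Dw\,P_r)=Dw(P_rD\log Dw+DP_r)$.

**Lemma 4.1 (interpolation).** Let $g\in C^t$ on an interval of length $\le K\ell$ containing $z_1<\dots<z_t$ with gaps $\ge\ell/K$. Then for $0\le r<t$
$$\sup|D^rg|\le C_{t,K}\big(\ell^{-r}\max_k|g(z_k)|+\ell^{t-r}\sup|D^tg|\big).$$

*Proof.* Let $P$ be the Lagrange polynomial of degree $\le t-1$ at the $z_k$. Its explicit formula gives $|D^rP|\le C\ell^{-r}\max|g(z_k)|$ on the interval. By Rolle, $D^r(g-P)$ has a zero for each $r\le t-1$, and $D^t(g-P)=D^tg$. Integrating $t-r$ times gives $|D^r(g-P)|\le(K\ell)^{t-r}\sup|D^tg|$. $\square$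

**Lemma 4.2 (norm inequalities).**

* (N1) $\|w\circ g\|_s\le C_s\|w\|_s(1+\|g\|_s)^s$.
* (N2) If $g=\mathrm{id}+\kappa$ and $\|\kappa\|_s\le1$, then $\|v\circ g-v\|_s\le C_s\|v\|_{s+1}\|\kappa\|_s$. The same holds on a subinterval on which $\kappa$ is so controlled, with $v$ globally defined.
* (N3) For periodic $\kappa$ and $s\ge1$, $\|\kappa\|_s\le C_s\|\kappa\|_0^{1/2}(\|\kappa\|_0+\|D^{2s}\kappa\|_0)^{1/2}$.

*Proof.* (N1) is the formula for derivatives of a composite. For (N2) write $v\circ g-v=\kappa\int_0^1v'\circ(\mathrm{id}+\sigma\kappa)\,d\sigma$ and use the product rule and (N1). For (N3) put $a=\|\kappa\|_0>0$, $b=\|D^{2s}\kappa\|_0$. Lemma 4.1 with $t=2s$ gives $|D^r\kappa|\le C(\ell^{-r}a+\ell^{2s-r}b)$ for every $\ell\in(0,1]$. Take $\ell^{2s}=a/(a+b)$. For $r\le s$ the two terms are at most $\ell^{-s}a=a^{1/2}(a+b)^{1/2}$ and $\ell^sb\le a^{1/2}(a+b)^{1/2}$. $\square$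

**One irrational generator.** Let $f=f_i$ with $\rho_i$ irrational. Put $q_0=1$, $q_{m+1}=\min\{q>q_m:\|q\rho_i\|_{\mathbb Z}<\|q_m\rho_i\|_{\mathbb Z}\}$ and $\alpha_m=\|q_m\rho_i\|_{\mathbb Z}$. These $q_m$ are the convergent denominators of the representative of $\pm\rho_i$ in $(0,\frac12)$, and $q_1\ge2$. (For the golden mean they are $1,2,3,5,8,\dots$.) We recall the standard facts:

* $\|j\rho_i\|_{\mathbb Z}\ge\alpha_m$ for $0<j<q_{m+1}$, and $\alpha_m<1/q_{m+1}$;
* $q_{m+1}=a_{m+1}q_m+q_{m-1}$ and $\alpha_{m-1}=a_{m+1}\alpha_m+\alpha_{m+1}$ for $m\ge1$;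
* $f^{q_m}$ and $f^{q_{m+1}}$ move points, by $\alpha_m$ and $\alpha_{m+1}$ in the coordinate $h$, in opposite directions;
* the gaps of $\{u\rho_i:0\le u<q_{m+1}\}$ are $\le\alpha_m+\alpha_{m+1}$, because in the direction of $f^{q_m}$ the point of index $u$ is followed at distance $\alpha_m$ by that of index $u+q_m$ if $u+q_m<q_{m+1}$, and at distance $\alpha_m+\alpha_{m+1}$ by that of index $u+q_m-q_{m+1}$ otherwise;
* any $Q\ge1$ with $\|Q\rho_i\|_{\mathbb Z}<\|j\rho_i\|_{\mathbb Z}$ for $1\le j<Q$ is some $q_m$.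

Write $F=f^{q_m}$, let $T_x$ be the arc between $x$ and $Fx$ with $\mu(T_x)=\alpha_m$, and put
$$L(x)=|T_x|,\quad T_x^*=F^{-1}T_x\cup T_x\cup FT_x,\quad M=\max L=\omega(\alpha_m),\quad V=\operatorname{Var}(\log Df).$$
Assume $\alpha_m<\frac13$, so that $T^*_x$ does not wrap around. We speak of level $m$ when needed.

**(D0)** *Among $q_{m+1}$ consecutive integers $u$, the arcs $f^uT_x^*$ cover any point at most $4$ times. Hence their total length is $\le4$, and $f^l$ has distortion $\le8V$ on $T_x^*$ for $|l|\le2q_{m+1}$.* Indeed $f^uT^*_x\ni y$ means that $u\rho_i$ lies in a certain closed arc of length $3\alpha_m$, and the points $u\rho_i$ in question are $\alpha_m$-separated. The logarithm of the distortion ratio of $f^l$ is at most the sum of the variations of $\log Df$ over the arcs met, at most $4V$ for each of two blocks of length $q_{m+1}$; the same for negative $l$.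

A consequence used constantly: for $|l|\le2q_{m+1}$ and $y\in T_x^*$, $Df^l(y)\le e^{8V}|f^lT_x|/|T_x|$, since $Df^l$ takes its mean value somewhere on $T_x$.

**(D1)** $|\log Df^{\pm q_m}|\le V$. The Denjoy–Koksma inequality says $|\sum_{u<q_m}\varphi(f^ux)-q_m\int\varphi\,d\mu|\le\operatorname{Var}\varphi$; take $\varphi=\log Df$. Here $\int\log Df\,d\mu=0$: by unique ergodicity $\frac1n\log Df^n$ converges uniformly to this integral, and a nonzero limit contradicts $\int_0^1Df^n\,dx=1$.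

**(D2)** *The arcs $f^{-u}T_x$, $0\le u<2q_{m+1}$, cover $S^1$.* Since $f^{-q_{m+1}}$ moves in the direction of $F$ by $\alpha_{m+1}<\alpha_m$, the arcs for $u$ and $u+q_{m+1}$ together have as $h$-image an arc of length $\alpha_m+\alpha_{m+1}$ beginning, in the direction of $F$, at the starting point for $u$. The gaps of these starting points, $0\le u<q_{m+1}$, are $\le\alpha_m+\alpha_{m+1}$.

**(D3)** *If $x\in T_y$ then $L(x)\ge e^{-V}L(y)$.* If $F$ moves to the right, $Fx-x=(Fx-Fy)+(Fy-x)\ge e^{-V}(x-y)+(Fy-x)\ge e^{-V}L(y)$; the other case is symmetric.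

## 5. Polynomial growth of all derivatives

This section fixes the cost of composing with long words.

**Lemma 5.1.** For every $r\ge1$ there are $C_r,a_r\geq 0$ with $\|\alpha(n)\|_r\le C_r|n|^{a_r}$ for all $n\ne0$.

*Proof.* Generators of finite order have finitely many iterates, so by the chain rule applied to $\alpha(n)=\prod f_i^{n_i}$ it suffices to treat $f^n$, $n\ge1$, where $f=f_i^{\pm1}$ has irrational rotation number.

**Step 1: a bound on $DF-1$ by displacement.** Choose $m_0\ge1$ with $\alpha_{m_0-1}<\frac13$ and let $m\ge m_0$, $F=f^{q_m}$, $\varepsilon(y)=|Fy-y|$. In Steps 1 and 2, $T_x$ denotes the arc of level $m-1$, with $T_x^*$ formed by $f^{\pm q_{m-1}}$, and $Z=|T_x|$. By (D0) at level $m-1$, for $y\in T_x^*$ and $i<q_m$ we have $Df^i(y)\le C|f^iT_x|/Z$, and $\sum_{i<q_m}|f^iT_x|\le4$, so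
$$|D\log DF(y)|\le C\sum_{i<q_m}Df^i(y)\le C/Z.$$
With (D1), $|\varepsilon''|=|D^2F|\le C/Z$ on $T_x^*$.

Now an elementary remark. If $\varepsilon>0$ and $|\varepsilon''|\le b$ on $[\xi-\ell,\xi+\ell]$, then moving from $\xi$ in the direction in which $\varepsilon$ decreases, $0<\varepsilon(\xi)-|\varepsilon'(\xi)|s+bs^2/2$ for $0<s\le\ell$. With $s=\min(\ell,\sqrt{2\varepsilon(\xi)/b})$ this gives $|\varepsilon'(\xi)|\le\varepsilon(\xi)/s+bs/2\le\sqrt{2b\varepsilon(\xi)}+2\varepsilon(\xi)/\ell$.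

For $\xi\in T_x$ take $\ell=e^{-V}Z$; by (D1) at level $m-1$ the two outer arcs of $T_x^*$ have length at least $e^{-V}Z$, so $[\xi-\ell,\xi+\ell]\subset T_x^*$. Since $\alpha_m<\alpha_{m-1}$, the arc between $\xi$ and $F\xi$ lies in $T_x^*$, so $\varepsilon(\xi)\le(1+2e^V)Z$. Hence
$$|DF(\xi)-1|\le C(\varepsilon(\xi)/Z)^{1/2},\qquad\xi\in T_x. \tag{5.1}$$

**Step 2: $DF^a\le C_*a^2$ for $1\le a\le a_{m+1}$.** Given $y$, let $x=f^{-q_{m-1}}y$. Since $F$ moves opposite to $f^{q_{m-1}}$ and $a_{m+1}\alpha_m\le\alpha_{m-1}$, the points $y_i=F^iy$, $0\le i\le a$, lie in $T_x$. For $i<a$ we have $\varepsilon(y_{i+1})=DF(\xi_i)\varepsilon(y_i)$ with $\xi_i$ between $y_i$ and $y_{i+1}$, and $\varepsilon(\xi_i)\le\varepsilon(y_i)+\varepsilon(y_{i+1})\le(1+e^V)\varepsilon(y_i)$. Put $s_i=(\varepsilon(y_i)/Z)^{1/2}\le C$. By (5.1), $s_{i+1}^2\le s_i^2(1+Cs_i)$, so $s_{i+1}\le s_i(1+Cs_i)$ and $1/s_{i+1}\ge1/s_i-C$. If $1/s_0\ge2Ca$, then $1/s_a\ge1/(2s_0)$, so $s_a\le2s_0$. Otherwise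 $s_0\ge1/(2Ca)$ and, $s_a$ being bounded, $s_a^2/s_0^2\le C'a^2$. In both cases $\varepsilon(y_a)/\varepsilon(y_0)\le Ca^2$. Finally $F^a=f^{aq_m}$ with $aq_m\le q_{m+1}$ maps the level $m$ arc at $y$ to that at $y_a$ with distortion $\le8V$, by (D0) at level $m$. So $DF^a(y)\le C\varepsilon(y_a)/\varepsilon(y_0)\le C_*a^2$.

**Step 3: $r=1$.** Write $n=\sum_{m\le m_1}b_mq_m$ by the greedy expansion, $q_{m_1}\le n<q_{m_1+1}$. Then $b_m\le q_{m+1}/q_m$ and $b_{m_1}\le n/q_{m_1}$, and $b_m\le a_{m+1}$ for $m\ge1$. Since $q_{m+2}\ge2q_m$, there are $O(1+\log n)$ indices, and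
$$\prod_{b_m\ne0}b_m\le\prod_{m<m_1}\frac{q_{m+1}}{q_m}\cdot\frac n{q_{m_1}}=n.$$
The terms with $m<m_0$ sum to less than $q_{m_0}$ and contribute a bounded factor. By Step 2, $\sup Df^n\le C\,C_*^{C(1+\log n)}n^2$, which is polynomial in $n$.

**Step 4: $r\ge2$.** Suppose $\|f^i\|_{r-1}\le Cn^a$ for $0\le i\le n$. For $1\le\sigma\le r-1$, $D^\sigma\log Df^n=\sum_{i<n}D^\sigma(\log Df\circ f^i)$, and each summand is a polynomial in $(D^\nu\log Df)\circ f^i$ and $D^\nu f^i$ with $\nu\le r-1$, hence $\le Cn^{a'}$. So $|D^\sigma\log Df^n|\le Cn^{a'+1}$, and $D^rf^n=Df^n\cdot P_r$ by (4.1) is polynomially bounded. $\square$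

## 6. Short words with small rotation number move little

The purpose of the next lemma is to bound $\omega(\theta)$, when $\theta=\|n\cdot\rho\|_{\mathbb Z}$, by $\theta/\alpha_m$ up to an error that is a high power of $\alpha_m$. The mechanism is that $\alpha(n)$ must take small steps somewhere in every arc, and a function small at $t+1$ points with controlled $(t+1)$st derivative is small.

**Lemma 6.1.** Let $\rho_i$ be irrational with $q_m,\alpha_m$ as above. For every $t\ge1$ there is $C_t$ such that, with $a_t'=a_{t+1}$ from Lemma 5.1, for all $m\ge0$ and $n\in\mathbb Z^k$ with $0<\theta:=\|n\cdot\rho\|_{\mathbb Z}\le\alpha_m/2$: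
$$\omega(\theta)\le C_t\Big(\frac\theta{\alpha_m}+|n|^{a_t'}\alpha_m^t\Big).$$

*Proof.* For the finitely many $m$ with $(2t+3)\alpha_m\ge1$ the claim holds with $C_t\ge\alpha_m^{-t}$, since $\omega\le1\le|n|$. Assume $(2t+3)\alpha_m<1$. Let $F=f_i^{q_m}$, let $\lambda=\alpha(\pm n)$ with the sign for which it moves in the direction of $F$, and let $\varepsilon_\lambda(x)$ be the length of the arc $[x,\lambda x]$ of $\mu$-measure $\theta$; so $\sup\varepsilon_\lambda=\omega(\theta)$.

**Step 1: smallness on one arc.** By (2.2) choose $y$ with $\ell:=|T_y|\le\alpha_m$. The arcs $T_j=F^jT_y$, $0\le j\le2t$, are consecutive, do not wrap around the circle, and by (D1) $e^{-jV}\ell\le|T_j|\le e^{jV}\ell$. Each contains $\lfloor\alpha_m/\theta\rfloor\ge\alpha_m/(2\theta)$ consecutive disjoint steps $[p,\lambda p]$, hence a point $z_j$ with $\varepsilon_\lambda(z_j)\le2e^{jV}\ell\theta/\alpha_m$. The $t+1$ points $z_0,z_2,\dots,z_{2t}$ are separated by the arcs $T_1,T_3,\dots$. Lemma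 4.1, applied at scale $\ell$ to $\pm(\lambda-\mathrm{id})$ on $\bigcup T_j$ with these $t+1$ points, and Lemma 5.1 for $D^{t+1}\lambda$ give on $T_y$
$$\varepsilon_\lambda\le C_t\big(\ell\theta/\alpha_m+\ell^{t+1}|n|^{a_{t+1}}\big)\le C_t\,\ell\,\big(\theta/\alpha_m+|n|^{a_{t+1}}\alpha_m^t\big).$$

**Step 2: transport to every point.** By (D2) any $x$ is $f_i^{-u}x'$ with $x'\in T_y$, $0\le u<2q_{m+1}$. As $\theta<\alpha_m$, $[x',\lambda x']\subset T_y^*$. Since $\lambda$ commutes with $f_i$, $[x,\lambda x]=f_i^{-u}[x',\lambda x']$, so (D0) gives $\varepsilon_\lambda(x)\le C\varepsilon_\lambda(x')|f_i^{-u}T_y|/|T_y|\le C\varepsilon_\lambda(x')/\ell$. The factor $\ell$ of Step 1 cancels. $\square$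

## 7. A power law for two generators without relations

Fix two generators, renamed $f_1,f_2$, that form a non-resonant pair: $a\rho_1+b\rho_2\notin\mathbb Z$ for $(a,b)\in\mathbb Z^2\setminus0$. In particular both are irrational. For instance, rotation numbers $\sqrt2,\sqrt3$ form such a pair, while $\sqrt2,2\sqrt2$ do not. In this section $n\in\mathbb Z^2$.

Let $\theta(N)=\min_{0<|n|\le N}\|n\cdot\rho\|_{\mathbb Z}>0$. It tends to $0$ and is a step function that changes value at integers $N_2<N_3<\cdots$. Put $N_1=1$ and $\theta_j=\theta(N_j)$, attained at $n_j$ with $|n_j|=N_j$. Thus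
$$\|n\cdot\rho\|_{\mathbb Z}\ge\theta_j\quad\text{for }0<|n|<N_{j+1}. \tag{7.1}$$
Put $\delta_j=\omega(\theta_j)$, which is nonincreasing and tends to $0$.

**Lemma 7.1.** There are $c,C>0$ with $\omega(\theta_j)\le CN_{j+1}^{-c}$ for all $j$. Consequently $\omega(\theta(N))\le C(N+1)^{-c}$ for all $N\ge1$.

The consequence is immediate: for $N_j\le N<N_{j+1}$, $\theta(N)=\theta_j$ and $N+1\le N_{j+1}$. The proof combines a bound that is good after large jumps of $N_j$ (Step J), a comparison of the $\theta$'s (Step R), and an inductive improvement (Step H) in which the disjointness of $N^2$ arcs, instead of $N$, is what makes the distortion small.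

**Step J.** *There are an integer $A\ge1$ and $C_J\ge1$ with $\delta_j\le C_JN_j^A/N_{j+1}$.* If $N_{j+1}<4N_j$ this is trivial with $C_J\ge4$, as $\delta_j\le1$. Otherwise choose $l\in\{1,2\}$ with $e_l$ not parallel to $n_j$, put $N=\lfloor N_{j+1}/4\rfloor\ge1$, and let $q_m\le N<q_{m+1}$ for denominators of $\rho_l$. By (7.1) for $q_me_l$, and since $N\ge N_{j+1}/8$, $\theta_j\le\alpha_m<1/q_{m+1}<1/N\le8/N_{j+1}$. Let $a=\lfloor\alpha_m/\theta_j\rfloor$. For a suitable sign, $n=q_me_l\pm an_j$, which is nonzero, has $\|n\cdot\rho\|_{\mathbb Z}=\alpha_m-a\theta_j<\theta_j$. So $|n|\ge N_{j+1}$ by (7.1), and $aN_j\ge N_{j+1}-q_m\ge\frac34N_{j+1}\ge3N_j$. Thus $a\ge3$ and $\theta_j/\alpha_m\le1/a\le\frac{4N_j}{3N_{j+1}}$. In particular $\theta_j\le\alpha_m/2$, and Lemma 6.1 with $t=1$, $n=n_j$ gives $\delta_j\le C(N_j+N_j^{a_1'})/N_{j+1}$.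

**Step R.** *For $i>j$: $\theta_i/\theta_j\le4N_{j+1}/N_{i+1}$.* Let $H=\lceil\theta_j/\theta_i\rceil\le2\theta_j/\theta_i$. Dirichlet's theorem for $\theta_{j+1}/\theta_j<1$ gives $1\le a\le H$ and an integer $b$ with $|a\theta_{j+1}-b\theta_j|\le\theta_j/(H+1)<\theta_i$. As $|a\theta_{j+1}/\theta_j-b|\le\frac12$ and $0<a\theta_{j+1}/\theta_j<a$, we have $0\le b\le a$. With suitable signs, $n=\pm an_{j+1}\pm bn_j$ has $\|n\cdot\rho\|_{\mathbb Z}<\theta_i$. Also $n\ne0$, because $aN_{j+1}>aN_j\ge bN_j$. So $N_{i+1}\le|n|\le2HN_{j+1}\le4(\theta_j/\theta_i)N_{j+1}$.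

**Step H.** *For every $t\ge1$ there is $\Lambda_t$, and for every $\Gamma\ge2$ there are $\delta^0_{t,\Gamma}\in(0,1)$ and $C_{t,\Gamma}$, such that if $1/N_{j+1}\le\delta_j\le\delta^0_{t,\Gamma}$, $i>j$ and $N_i\le\Gamma N_{j+1}$, then*
$$\delta_i\le\Lambda_t\,\delta_j\frac{\theta_i}{\theta_j}+C_{t,\Gamma}\,\delta_j^{1+t/2}.$$
Write $\delta=\delta_j$ and $N=N_{j+1}\ge1/\delta$; throughout, $\delta$ is small depending on $t,\Gamma$. Let $F_j=\alpha(\pm n_j)$ be oriented positively, $J_x=[x,F_jx]$, so $\mu(J_x)=\theta_j$. In this step, and only here, $L(x)=|J_x|\le\delta$. By (7.1), for distinct $n,n'$ with $|n-n'|<N$ the arcs $\alpha(n)J_x$, $\alpha(n')J_x$ have disjoint interiors; all have length $\le\delta$.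

**Step H(i): good paths.** *For each $x$, $l\in\{1,2\}$ and $|a|<N$ there is a factorization of $f_l^a$ into single generators and inverses with partial words $w_0=\mathrm{id},w_1,\dots$, ending at $f_l^a$, such that $\sum_i|w_iJ_x|\le5\delta^{1/2}$.* Let $l'\ne l$ and $S=\lceil\delta^{-1/2}\rceil$; then $S<N$ for $\delta$ small, because $N\ge1/\delta$. For $0\le s<S$ factor $f_l^a=f_{l'}^{-s}f_l^af_{l'}^s$: climb $s$ steps, run along a row, descend. The rows $\{ce_l+se_{l'}:c\text{ between }0\text{ and }a\}$ for the different $s$ together give arcs $\alpha(ce_l+se_{l'})J_x$ with disjoint interiors, of total length $\le1$. So for some $s$ the row sum is $\le1/S\le\delta^{1/2}$. The $2s$ remaining arcs contribute $\le2S\delta\le4\delta^{1/2}$.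

**Step H(ii): distortion and higher derivatives along a good path.** Let $\hat J_x=\{|y-x|\le c_0\delta^{-1/2}L(x)\}$, which contains $J_x$ if $\delta\le c_0^2$. We claim that for $c_0$ small, depending only on $\alpha$, every partial word has distortion $\le1$ on $\hat J_x$. If this holds for $w_{i'}$, $i'<i$, then $|w_{i'}\hat J_x|\le2e\,c_0\delta^{-1/2}|w_{i'}J_x|$, so the distortion of $w_i$ is $\le C\sum_{i'<i}|w_{i'}\hat J_x|\le10eCc_0\le1$. Put $b=\delta^{1/2}/L(x)\ge1$. On $\hat J_x$,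
$$Dw_i\le e|w_iJ_x|/L(x)\le e\delta^{1/2}b,\qquad\sum_iDw_i\le5eb,\qquad\sum_i(Dw_i)^\sigma\le C_\sigma b^\sigma\quad(\sigma\ge1).$$
We have $\log Dw_i=\sum_{i'<i}\varphi_{i'}\circ w_{i'}$, each $\varphi_{i'}$ being $\log D$ of one of $f_1^{\pm1},f_2^{\pm1}$. If $|D^\nu\log Dw_{i'}|\le C_\nu b^\nu$ on $\hat J_x$ for all $\nu<r$ and all $i'$, then by (4.1)
$$|D^r\log Dw_i|\le\sum_{i'}\sum_{\sigma=1}^rC(Dw_{i'})^\sigma b^{r-\sigma}\le C_rb^r.$$
By induction on $r\ge1$ (there is no hypothesis when $r=1$), $|D^r\log Dw_i|\le C_rb^r$ for all $i$; in particular this holds for $f_l^a$.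

**Step H(iii): longer words.** *For $|n|\le\Gamma N$, on $|y-x|\le c_\Gamma\delta^{-1/2}L(x)$:*
$$|D^r\log D\alpha(n)|\le C_{r,\Gamma}(\delta^{1/2}/L(x))^r\ (r\ge1),\qquad D\alpha(n)\le C_\Gamma\,L(\alpha(n)x)/L(x). \tag{7.2}$$
Write $\alpha(n)$ as a product of $p\le4\Gamma$ pieces $g_u=f_l^a$, $|a|<N$; this is possible because $\lceil\Gamma N/(N-1)\rceil\le\Gamma+2\le2\Gamma$ for $N$ large depending on $\Gamma$, and there are two coordinates. Let $W_0=\mathrm{id}$, $W_{u+1}=g_uW_u$. We claim that on $\{|y-x|\le e^{-2u}c_0\delta^{-1/2}L(x)\}$, which contains $J_x$ for $\delta$ small depending on $\Gamma$, $W_u$ has distortion $\le u$. This is clear for $u=0$. Assume it for $u$. By commutation $L(W_ux)=|W_uJ_x|$, so $DW_u\le e^uL(W_ux)/L(x)$ there. Hence for $|y-x|\le e^{-2(u+1)}c_0\delta^{-1/2}L(x)$ we have $|W_uy-W_ux|\le c_0\delta^{-1/2}L(W_ux)$, that is, $W_uy\in\hat J_{W_ux}$. There, by H(ii) at the base point $W_ux$, $g_u$ has distortion $\le1$ and $|D^\sigma\log Dg_u|\le C_\sigma(\delta^{1/2}/L(W_ux))^\sigma$.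 This proves the claim and the second part of (7.2). For the first part apply (4.1) to $\log DW_{u+1}=\log DW_u+(\log Dg_u)\circ W_u$: a typical term of the last derivative is at most
$$C\Big(\frac{\delta^{1/2}}{L(W_ux)}DW_u\Big)^\sigma\Big(\frac{\delta^{1/2}}{L(x)}\Big)^{r-\sigma}\le C_{r,\Gamma}\Big(\frac{\delta^{1/2}}{L(x)}\Big)^r,$$
by induction on $u$.

**Step H(iv): $|\log DF_j|\le C\delta^{1/4}$.** This makes consecutive arcs $F_j^uJ_x$ nearly equal. Since $|n_j|=N_j<N$, (7.2) with $\Gamma=2$ gives $|D\log DF_j|\le C\delta^{1/2}/L(x)$ on $|y-x|\le c_1\delta^{-1/2}L(x)$. Let $\kappa=|\log DF_j(x)|$ and $K=\min(\kappa/(2C\delta^{1/2}),c_1\delta^{-1/2})$. On $|y-x|\le KL(x)$, $\log DF_j$ varies by at most $\kappa/2$. As $L'=DF_j-1$: if $\log DF_j(x)=-\kappa$, then to the right $L(y)\le L(x)-(1-e^{-\kappa/2})(y-x)$; if $\log DF_j(x)=\kappa$, then to the left $L(y)\le L(x)-(e^{\kappa/2}-1)(x-y)$. Since $L>0$ and $e^{\kappa/2}-1\ge1-e^{-\kappa/2}\ge\frac14\min(\kappa,1)$,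 we get $K\min(\kappa,1)<4$. If $\kappa\ge1$, then $K\ge4$ for $\delta$ small, a contradiction. So $\kappa<1$ and $K\kappa<4$, which gives $\kappa\le C\delta^{1/4}$ or $\kappa\le C\delta^{1/2}$, hence the claim.

**Step H(v): interpolation.** Let $\lambda=\alpha(\pm n_i)$, oriented positively, $\varepsilon_\lambda(y)=|[y,\lambda y]|$. By H(iv), for $\delta$ small the consecutive arcs $F_j^uJ_x$, $0\le u\le2t$, have lengths in $[\frac12L(x),2L(x)]$. Each contains $\lfloor\theta_j/\theta_i\rfloor\ge\theta_j/(2\theta_i)$ disjoint steps of $\lambda$, hence a point with $\varepsilon_\lambda\le4L(x)\theta_i/\theta_j$. Since $\lambda x\in J_x$, $L(\lambda x)\le L(x)+L(F_jx)\le3L(x)$. The union of the arcs lies in $|y-x|\le(4t+2)L(x)\le c_\Gamma\delta^{-1/2}L(x)$, so by (7.2) for $\lambda$ (recall $N_i\le\Gamma N$) and $D^{t+1}\lambda=D\lambda\cdot P_{t+1}$, $|D^{t+1}\lambda|\le C_{t,\Gamma}(\delta^{1/2}/L(x))^t$ there. Lemma 4.1 with $\ell=L(x)$ and $t+1$ points, in the arcs $u=0,2,\dots,2t$,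 gives
$$\varepsilon_\lambda(x)\le\Lambda_tL(x)\theta_i/\theta_j+C_{t,\Gamma}L(x)\delta^{t/2},$$
with $\Lambda_t$ depending only on $t$, since the geometry of the points does. Take the supremum over $x$, using $L(x)\le\delta$. This proves Step H.

**Conclusion of the proof of Lemma 7.1.** We iterate along a sparse sequence on which $N_{j+1}$ grows by at least a factor $\Gamma$. Let $t=8A$, choose $\Gamma\ge2$ with $4\Lambda_t\Gamma^{-1/2}\le\frac12$, then $\delta^1\le\delta^0_{t,\Gamma}$ with $C_{t,\Gamma}\delta^1\le\frac12$. Choose $j_0$ with $\delta_{j_0}\le\delta^1$ and $N_{j_0+1}\ge\max(\Gamma,C_J^4)$, and let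
$$j_{s+1}=\min\{i>j_s:N_{i+1}\ge\Gamma N_{j_s+1}\},\qquad X_s=N_{j_s+1},\qquad d_s=\delta_{j_s}.$$
Then $X_{s+1}\ge\Gamma X_s$, and $N_{j_{s+1}}\le\Gamma X_s$ by minimality. Let $c=\min\{\frac1{8A},\frac{\log(1/d_0)}{\log X_0}\}>0$. We claim $d_s\le X_s^{-c}$ for all $s$. This holds for $s=0$. Assume it for $s$ and let $i=j_{s+1}$.

* If $N_{i+1}\ge N_i^{2A}$, Step J gives $d_{s+1}\le C_JX_{s+1}^{-1/2}\le X_{s+1}^{-1/4}\le X_{s+1}^{-c}$.
* Otherwise $X_{s+1}\le N_i^{2A}\le(\Gamma X_s)^{2A}\le X_s^{4A}$. If $d_s<1/X_s$, then $d_{s+1}\le d_s\le X_{s+1}^{-1/(4A)}\le X_{s+1}^{-c}$.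
* If $X_{s+1}\le X_s^{4A}$ and $d_s\ge1/X_s$, Steps H and R give $d_{s+1}\le4\Lambda_td_sX_s/X_{s+1}+C_{t,\Gamma}d_s^{1+4A}$. The first term is $\le4\Lambda_t(X_s/X_{s+1})^{1-c}X_{s+1}^{-c}\le4\Lambda_t\Gamma^{-1/2}X_{s+1}^{-c}\le\frac12X_{s+1}^{-c}$. The second is $\le C_{t,\Gamma}\delta^1X_s^{-4Ac}\le\frac12X_{s+1}^{-c}$.

For $j_s\le j<j_{s+1}$ we have $N_{j+1}\le\Gamma X_s$, so $\delta_j\le d_s\le\Gamma^cN_{j+1}^{-c}$. The finitely many $j<j_0$ are absorbed in $C$. $\square$

## 8. The Schwarzian derivative near the longest arcs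

We return to one diffeomorphism. The next lemma says that near a point where the arcs $T_x$ are nearly longest, the iterates $f^l$, $l\le q_{m+1}$, are regular at scale $M^{2/3}$, which is much larger than $M$. It is a local, weaker version of estimates of Yoccoz (Ann. Sci. ÉNS 17 (1984)); we prove what we need.

**Lemma 8.1.** Let $f=f_i$, $\rho_i$ irrational, with the notation of Section 4. There are $M^0\in(0,\frac13)$, $c>0$ and $C_r$ such that if $M=\omega(\alpha_m)\le M^0$ there is $z$ with $L(z)\ge e^{-V}M$ and, on $\mathcal N=\{d(x,z)\le cM^{2/3}\}$, for $0\le l\le q_{m+1}$ and $r\ge1$: $|D^r\log Df^l|\le C_rM^{-2r/3}$.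

*Proof.* By (2.2), $\alpha_m\le M<\frac13$. Say $F=f^{q_m}$ moves to the right.

**Step 1: choosing $z$ on the orbit of a shortest arc.** Let $L(x_0)=M$ and let $z_0$ be a minimum of $L$. By (D2) there is $0\le u<2q_{m+1}$ with $z=f^uz_0\in T_{x_0}$, and by (D3) $L(z)\ge e^{-V}M$. Let $L_i=L(F^iz)$, $\varrho_i=L_{i+1}/L_i$, and let
$$cr_i=\frac{L_{i-1}L_{i+1}}{(L_{i-1}+L_i)(L_i+L_{i+1})}=\frac1{(1+\varrho_{i-1})(1+1/\varrho_i)}$$
be the cross-ratio of $F^{i-1}z,F^iz,F^{i+1}z,F^{i+2}z$. The corresponding cross-ratio at $z_0$ (the one of $F^{-1}z_0,\dots,F^2z_0$) is $\ge\frac14$, because $L(z_0)\le L(F^{\pm1}z_0)$.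

**Step 2: the cross-ratio stays above nearly $\frac14$.** For $x,y$ on a lift, $\varphi(x,y)=\log\frac{f(x)-f(y)}{x-y}$ is a smooth symmetric function, including the diagonal. For $a<b<c'<d$ the logarithm of $\frac{(b-a)(d-c')}{(c'-a)(d-b)}$ changes under $f$ by
$$\varphi(b,a)+\varphi(c',d)-\varphi(c',a)-\varphi(b,d)=\int_b^{c'}\!\!\int_a^d\partial_1\partial_2\varphi=O(|d-a|^2),$$
and likewise under $f^{-1}$. The quadruple at $F^iz$ is the image of the one at $z_0$ under $f^{u+iq_m}$. Let $I=\lfloor c_1M^{-1/3}\rfloor$ and $|i|\le I$. The arcs $f^vT_{z_0}^*=f^v[F^{-1}z_0,F^2z_0]$ have length $\le3M$, and by (D0) their total length over at most $(2+I)q_{m+1}$ consecutive $v$ is $\le4(3+I)$. So the sum of squared lengths is at most $12M(3+I)$, and $\log(4cr_i)\ge-CIM\ge-Cc_1^3I^{-2}$, as $M\le c_1^3I^{-3}$. For $c_1$ small, with $\kappa_0=I^{-2}$,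
$$(1+\varrho_{i-1})(1+1/\varrho_i)\le4(1+\kappa_0),\qquad|i|\le I. \tag{8.1}$$

**Step 3: the $L_i$ do not decay.** Let $Y_i=-\log\varrho_i$ and $\bar Y_i=\min(Y_i,\log2)$. If $|i|\le I$ and $\bar Y_i>0$, put $\bar\eta=e^{\bar Y_i}-1\in(0,1]$. Then $1/\varrho_i\ge1+\bar\eta$, so by (8.1)
$$\varrho_{i-1}\le\frac{4(1+\kappa_0)}{2+\bar\eta}-1=\frac{1-\bar\eta/2}{1+\bar\eta/2}\Big(1+\frac{4\kappa_0}{2-\bar\eta}\Big)\le e^{-\bar\eta+4\kappa_0}.$$
So $Y_{i-1}\ge\bar\eta-4\kappa_0\ge\bar Y_i-4\kappa_0$, and hence $\bar Y_{i-1}\ge\bar Y_i-4\kappa_0$. In words, once the lengths decrease at some rate, they decreased earlier at nearly that rate. For $0\le i<I$, either $\bar Y_i\le8\kappa_0I=8/I$, or, iterating at most $2I$ times with the values staying positive, $Y_{i'}\ge\bar Y_i-8/I$ for all $-I\le i'\le i$. In the latter case, since $L_{-I}\le M$ and $L_0\ge e^{-V}M$,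
$$e^V\ge\frac{L_{-I}}{L_0}=\exp\sum_{i'=-I}^{-1}Y_{i'}\ge\exp(I\bar Y_i-8).$$
In both cases $\bar Y_i\le(V+8)/I<\log2$ for $I$ large, so $Y_i\le(V+8)/I$. Therefore $L_i\ge e^{-V-8}L_0\ge e^{-2V-8}M$ for $0\le i\le I$. The set of inequalities (8.1) is invariant under $L_i\mapsto L_{-i}$, so the same holds for $-I\le i\le0$. With (D3), $L\ge c_2M$ on $\bigcup_{|i|<I}F^iT_z$. This union does not wrap around since $I\alpha_m\le c_1M^{2/3}$, and on each side of $z$ it has length at least a constant times $IM$. So it contains $\mathcal U:=\{d(x,z)\le2cM^{2/3}\}$ for a suitable $c>0$.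

**Step 4: the first derivative of $\log Df^l$.** On $\mathcal U$, by (D0), for $0\le i\le q_{m+1}$,
$$Df^i(x)\le e^{8V}\frac{|f^iT_x|}{L(x)}\le C,\qquad\sum_{i<q_{m+1}}(Df^i)^2\le CM\sum_{i<q_{m+1}}\frac{|f^iT_x|}{L(x)^2}\le\frac CM. \tag{8.2}$$
Let $Sg=(D\log Dg)'-\frac12(D\log Dg)^2$ be the Schwarzian. Then $Sf^l=\sum_{i<l}(Sf\circ f^i)(Df^i)^2$, so $|Sf^l|\le C_4/M$ on $\mathcal U$. Here, and only in this step, $C_4$ denotes the constant in this bound. Let $w=D\log Df^l$; thus $w'=\frac12w^2+Sf^l$. Let $x\in\mathcal N$ and $|w(x)|=W\ge2(C_4/M)^{1/2}$. Move right if $w(x)>0$ and left if $w(x)<0$. Then $|w|$ increases at rate $\ge\frac12w^2-\frac14W^2\ge\frac14w^2$ as long as we stay in $\mathcal U$, and it would blow up within distance $4/W$. Since $w$ is smooth, $4/W\ge cM^{2/3}$. Hence in all cases $|w|\le Cb$ on $\mathcal N$, with $b:=M^{-2/3}\ge1$.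

**Step 5: higher derivatives.** Let $r\ge1$ and suppose $|D^\nu(D\log Df^i)|\le Cb^{\nu+1}$ on $\mathcal N$ for $\nu<r$ and all $0\le i\le q_{m+1}$. Then $D^rw=D^{r-1}(\frac12w^2)+D^{r-1}Sf^l$. The first term is $O(b^{r+1})$ by the product rule. By (4.1) and (8.2) the second is at most
$$\sum_i\sum_{\sigma=0}^{r-1}C(Df^i)^{2+\sigma}b^{r-1-\sigma}\le Cb^{r-1}\sum_i(Df^i)^2\le Cb^{r-1}/M\le Cb^{r+1},$$
as $M^{-1}=b^{3/2}\le b^2$. This completes the induction. $\square$

## 9. Rational approximations and almost-returns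

Assume from now on that $B(\alpha,C^\infty)$ is closed, so that (E) holds with some $s,C_0$, and that $\rho$ is not SDC. We look for a contradiction.

**Order of the constants.** Let $c$ be the smallest exponent of Lemma 7.1 over the finitely many non-resonant pairs of generators, decreased so that $c\le2$, and put $C_1=2/c\ge1$ ($C_1=1$ if there are no such pairs). Put
$$C_2=(k-1)C_1+1,\qquad C_3=C_2+2,\qquad C_4=kC_1+1.$$
The estimates below produce exponents $A_1(s)$ (in (11.3)), $A_2(s)$ (in (11.4)) and $A_3(s)$ (in (10.2)) that depend only on $\alpha$ and $s$. We choose, in this order: $K\ge2A_1(s)+2$; then $\beta>0$ with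
$$\beta\max(C_1,2C_2,C_3,C_4)\le1,\qquad\beta\big(C_1a'_{K+1}+C_2(K+1)\big)\le\tfrac12;$$
then $t>s+3$ with $t\ge3A_2(s)+3$ and $\beta t/6\ge A_3(s)+1$; then $\tau\ge\max(t+3,K+3,4)$; and finally $q\to\infty$. "For $q$ large" may depend on all of these.

**Step 1: coprime approximations.** For every $\gamma>0$ there is $q\ge1$ with $\max_i\|q\rho_i\|_{\mathbb Z}<\gamma q^{-\tau}$. Let $p_i$ be the nearest integers to $q\rho_i$ and divide $(q,p)$ by its greatest common divisor. We get $q'\le q$ and $|q'\rho_i-p_i'|\le\gamma q^{-\tau}\le\gamma q'^{-\tau}$. As $\gamma\to0$, $q'\to\infty$, because for an irrational $\rho_i$ the numbers $\|q'\rho_i\|_{\mathbb Z}$ with $q'$ bounded are bounded away from $0$. Hence there are arbitrarily large $q$ and $p\in\mathbb Z^k$ with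
$$\gcd(q,p_1,\dots,p_k)=1,\qquad|q\rho_i-p_i|\le q^{-\tau}. \tag{9.1}$$
With $\Lambda=\{n:n\cdot p\equiv0\bmod q\}$, coprimality gives $\mathbb Z^k/\Lambda\cong\mathbb Z/q$. Since $n\cdot\rho$ differs from $n\cdot p/q$ by at most $k|n|q^{-\tau-1}$, for $|n|\le q^2$ and $q$ large
$$n\in\Lambda\Rightarrow\|n\cdot\rho\|_{\mathbb Z}\le k|n|q^{-\tau-1},\qquad n\notin\Lambda\Rightarrow\|n\cdot\rho\|_{\mathbb Z}\ge\frac1{2q}. \tag{9.2}$$
If $\rho_l$ is rational and $q$ is large then $q\rho_l=p_l$, because $q\rho_l-p_l$ is a multiple of a fixed fraction.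

**Step 2: the scale $R$.** Put $R=1/\omega(\frac1{2q})$. By (2.2) $R\le2q$, and $R\to\infty$ as $q\to\infty$. Any interval of length $2/R$ has $\mu$-measure $\ge\frac1{2q}$, since an arc of smaller measure has length at most $\omega(\frac1{2q})=1/R$.

**Step 3: the almost-return of one generator.** Let $Q_l$ be the additive order of $p_l$ mod $q$, a divisor of $q$. For $\rho_l$ irrational put $E_l=f_l^{Q_l}$ and $\theta_{E_l}=\|Q_l\rho_l\|_{\mathbb Z}\in(0,q^{-\tau}]$. For $1\le j<Q_l$ we have $je_l\notin\Lambda$, so $\|j\rho_l\|_{\mathbb Z}\ge\frac1{2q}>\theta_{E_l}$. So $Q_l$ is one of the denominators of $\rho_l$. Since $\|Q_l\rho_l\|_{\mathbb Z}\to0$, $Q_l\to\infty$ as $q\to\infty$. So for $q$ large $Q_l=q_{m+1}$ with $m\ge0$, and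
$$\frac1{2q}\le\alpha_m\le\frac1{Q_l},\qquad\frac1R\le M=\omega(\alpha_m)\le\omega(1/Q_l)\to0. \tag{9.3}$$
In particular Lemma 8.1 applies for $q$ large. Let $\varepsilon_{E_l}(x)=|[x,E_lx]|$. An interval of length $2/R$ contains $\lfloor1/(2q\theta_{E_l})\rfloor\ge1/(4q\theta_{E_l})$ disjoint steps of $E_l$, hence a point with
$$\varepsilon_{E_l}\le\tfrac2R\,4q\,\theta_{E_l}\le q^{3-\tau}. \tag{9.4}$$

**Lemma 9.1.** Let $\rho_l$ be irrational and $q$ large. With $z,\mathcal N,c$ from Lemma 8.1 for $f_l$ and $m$, and $\mathcal N'=\{d(x,z)\le\frac c2M^{2/3}\}$,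
$$|D^r(E_l-\mathrm{id})|\le C_tR^{r-t/3}\ \text{ on }\mathcal N',\ 0\le r<t;\qquad\Delta(Q_le_l)\le C_tR^{-t/3}.$$

*Proof.* For $x\in\mathcal N'$ choose by (9.4) points $z_\nu\in[x+\frac{4\nu}R,x+\frac{4\nu+2}R]$, $0\le\nu<t$, with $\varepsilon_{E_l}(z_\nu)\le q^{3-\tau}$. Since $\frac{4t}R\le4tM\le\frac c2M^{2/3}$ for $M$ small, $[x,x+\frac{4t}R]\subset\mathcal N$. By Lemma 8.1, (D1) for $q_{m+1}$, and $D^tE_l=DE_l\cdot P_t$ with $P_t$ of weight $t-1$, $|D^tE_l|\le C_tM^{-2(t-1)/3}\le C_tR^{2(t-1)/3}$ on $\mathcal N$. Lemma 4.1 with $\ell=1/R$ gives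
$$|D^r(E_l-\mathrm{id})(x)|\le C_t\big(R^rq^{3-\tau}+R^{r-t}R^{2(t-1)/3}\big)\le C_tR^{r-t/3},$$
as $q^{3-\tau}\le q^{-t}\le(2q)^{-t/3}\le R^{-t/3}$.

For the second claim, $|T_z|\le M$, so $T_z\subset\mathcal N'$. By (D2) any $x$ equals $f_l^{-u}x'$ with $x'\in T_z$, $0\le u<2q_{m+1}$, and $[x',E_lx']\subset T_z^*$ because $E_l=f_l^{q_{m+1}}$ moves by $\alpha_{m+1}<\alpha_m$. By (D0), $\varepsilon_{E_l}(x)\le C\varepsilon_{E_l}(x')|f_l^{-u}T_z|/|T_z|\le Ce^V\varepsilon_{E_l}(x')\le C_tR^{-t/3}$, using $|f_l^{-u}T_z|\le M\le e^V|T_z|$. $\square$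

**Step 4: the oscillation of orbit sums.** Both cases below use $u=\sum_{n\in S}v\circ\alpha(-n)$ with $0\in S\subset\{|n|\le q^2\}$ finite, $v\in C^\infty$, $0\le v\le1$, $\max v=1$, $\operatorname{supp}v\subset J$, $J$ an arc with $\mu(J)=\frac1{4q}$. Since $n\cdot\rho$ is within $kq^{1-\tau}$ of $\frac1q\mathbb Z$, $\bigcup_{n\in S}h(\alpha(n)J)$ lies in a set of measure at most $q(\frac1{4q}+2kq^{1-\tau})<1$ for $q$ large. So $u$ vanishes somewhere, while $\max u\ge\max v=1$. Thus
$$\operatorname{osc}(u)\ge1. \tag{9.5}$$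

It remains to make $\|u\circ f_i-u\|_s$ tend to $0$. One of the cases $R>q^\beta$ and $R\le q^\beta$ occurs for infinitely many $q$ in (9.1).

## 10. The case $R>q^\beta$: the plain orbit sum

**Step 1: every $\lambda\in\Lambda$ with $|\lambda|\le3q$ moves little.** If $\rho_l$ is rational, $\Delta(qe_l)=0$ for $q$ large. If $\rho_l$ is irrational, $Q_l\mid q$ and Lemma 9.1 give $\Delta(qe_l)\le q\Delta(Q_le_l)\le C_tqR^{-t/3}\le C_tq^{1-\beta t/3}$. By (9.2), $q\|\lambda\cdot\rho\|_{\mathbb Z}\le3kq^{1-\tau}<\frac12$, so $\|q\lambda\cdot\rho\|_{\mathbb Z}=q\|\lambda\cdot\rho\|_{\mathbb Z}\ge\|\lambda\cdot\rho\|_{\mathbb Z}$. As $\omega$ is nondecreasing,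
$$\Delta(\lambda)\le\Delta(q\lambda)\le\sum_i|\lambda_i|\Delta(qe_i)\le C_tq^{2-\beta t/3}. \tag{10.1}$$

**Step 2: the test function.** Let $S=\{n_b\}$ be representatives of $\mathbb Z^k/\Lambda$ with coordinates in $[0,q)$ and $0\in S$, possible since $q\mathbb Z^k\subset\Lambda$. By (2.2) choose $J$ with $\mu(J)=\frac1{4q}$ and $|J|\ge\frac1{4q}$, and let $v$ be a rescaled bump with $\|v\|_r\le C_rq^r$. Writing $n_b-e_i=n_{b'}+\lambda$, with $b\mapsto b'$ a bijection, $\lambda=\lambda(i,b)\in\Lambda$ and $|\lambda|\le2q+1\le3q$,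
$$u\circ f_i-u=\sum_b\big(v\circ\alpha(-\lambda)-v\big)\circ\alpha(-n_{b'}).$$

**Step 3: the estimate.** There are $q$ terms. For $\kappa=\alpha(-\lambda)-\mathrm{id}$, (10.1), Lemma 5.1 (for $D^{2s}\kappa$) and (N3) give $\|\kappa\|_s\le C_tq^{C(s)-\beta t/6}$. Once this is $\le1$, (N2), (N1) and Lemma 5.1 give
$$\|u\circ f_i-u\|_s\le C_tq^{A_3(s)-\beta t/6}, \tag{10.2}$$
where $A_3(s)\ge C(s)$ depends only on $\alpha$ and $s$. By the choice of $t$ we have $\beta t/6\ge A_3(s)+1$, so $\|\kappa\|_s\le1$ for $q$ large and the left side of (10.2) tends to $0$ as $q\to\infty$ in this case. With (9.5) this contradicts (E).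

## 11. The case $R\le q^\beta$: short relations and telescoping

**Step 1: $\Lambda$ has at least $k-1$ independent short elements.** Let $\Lambda^s$ be the group generated by $\{\lambda\in\Lambda:|\lambda|\le R^{C_1}\}$; note $R^{C_1}\le q$. We claim $\operatorname{rank}\Lambda^s\ge k-1$ for $q$ large. Otherwise two generators $e_i,e_l$ are linearly independent modulo $\Lambda^s\otimes\mathbb Q$. So with $N=\lfloor R^{C_1}\rfloor$, no $ae_i+be_l$ with $0<|(a,b)|\le N$ is in $\Lambda$, and by (9.2) $\|a\rho_i+b\rho_l\|_{\mathbb Z}\ge\frac1{2q}$ for these. The pair is non-resonant: for each of the finitely many resonant pairs a fixed exact relation has size $\le N$ once $R$ is large. Thus $\theta(N)\ge\frac1{2q}$ for this pair, and Lemma 7.1 gives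
$$R^{-1}=\omega\big(\tfrac1{2q}\big)\le\omega(\theta(N))\le C(N+1)^{-c}\le CR^{-cC_1}\leq CR^{-2},$$
impossible for $R$ large. If there are no non-resonant pairs, the contradiction came before.

**Step 2: a subgroup of small index, and a telescoping direction.** There are $i$ with $\rho_i$ irrational and $\lambda_2,\dots,\lambda_k\in\Lambda$, $|\lambda_\nu|\le R^{C_1}$, such that $e_i,\lambda_2,\dots,\lambda_k$ are linearly independent. If $\operatorname{rank}\Lambda^s=k$, take any irrational $\rho_i$ and complete $e_i$ by elements of the generating set of $\Lambda^s$. If the rank is $k-1$, take $e_i\notin\Lambda^s\otimes\mathbb Q$ and $k-1$ independent elements of the generating set. Then $\rho_i$ is irrational: otherwise, for $q$ large, $p_i/q=\rho_i$, so its denominator $N'$ satisfies $N'e_i\in\Lambda$ and $N'\le R^{C_1}$, whence $N'e_i\in\Lambda^s$.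

Renumber so that $i=1$; all constants are uniform over the finitely many renumberings. Let $\Lambda'=\bigoplus_\nu\mathbb Z\lambda_\nu\subset\Lambda$, $\mathcal L=\mathbb Ze_1\oplus\Lambda'$, and
$$d_{\mathcal L}=[\mathbb Z^k:\mathcal L]=|\det(e_1,\lambda_2,\dots,\lambda_k)|\le(k-1)!\,R^{C_1(k-1)}\le R^{C_2}$$
for $R$ large. Let $\psi_b$, $1\le b\le d_{\mathcal L}$, be the representatives of $\mathbb Z^k/\mathcal L$ in the half-open fundamental parallelepiped, $\psi_1=0$. For all $i,b$ write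
$$\psi_b-e_i=\psi_{b'}+a\,e_1+\lambda,\qquad a=a(i,b)\in\mathbb Z,\ \lambda=\lambda(i,b)\in\Lambda', \tag{11.1}$$
with $b\mapsto b'$ a bijection. Here $|\psi_b|\le1+(k-1)R^{C_1}$, and by Cramer's rule, with denominator $d_{\mathcal L}\ge1$, the number $|a|$ and the coefficients of $\lambda$ in the basis $(\lambda_\nu)$ are at most a constant times $R^{kC_1}$. So $|\psi_b|$, $|a|$ and these coefficients are $\le R^{C_4}$ for $R$ large.

Let $Q=Q_1$. The image of $\mathcal L$ in $\mathbb Z^k/\Lambda\cong\mathbb Z/q$ is generated by $p_1$, so it has order $Q$, and $q/Q=[\mathbb Z^k:\mathcal L+\Lambda]\le d_{\mathcal L}$. Thus $Q\ge qR^{-C_2}\ge q^{1/2}$. With $Q=q_{m+1}$ for $f_1$, (9.3) becomes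
$$\frac1{2q}\le\alpha_m\le\frac1Q\le\frac{d_{\mathcal L}}q\le\frac{R^{C_2}}q,\qquad M=\omega(\alpha_m)\ge\frac1R. \tag{11.2}$$

**Step 3: $\Delta(\lambda_\nu)\le q^{-K}$ for $q$ large.** Here Lemma 6.1 pays in powers of $q$, because $\alpha_m$ is nearly $1/q$ and the words are short. Let $\theta=\|\lambda_\nu\cdot\rho\|_{\mathbb Z}$. If $\theta=0$ the claim is clear. Otherwise $\theta\le kR^{C_1}q^{-\tau-1}\le kq^{-\tau}\le\alpha_m/2$, and Lemma 6.1 with $f_1$ and order $K+1$ gives
$$\Delta(\lambda_\nu)\le C\big(2kq^{1-\tau}+R^{C_1a'_{K+1}}R^{C_2(K+1)}q^{-K-1}\big)\le C\big(2kq^{1-\tau}+q^{-K-1/2}\big)\le q^{-K}.$$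
Hence in (11.1) $\Delta(\lambda)\le kR^{C_4}q^{-K}\le kq^{1-K}$.

**Step 4: the test function.** Let $E=f_1^Q$ and let $z,c,\mathcal N'$ be as in Lemma 9.1 for $l=1$. We place the bump near $z$, where $E$ is well controlled. Since $\mu(T_z)=\alpha_m\ge\frac1{2q}$, $T_z$ is covered by at most $4q\alpha_m+1\le4d_{\mathcal L}+1$ arcs contained in $T_z$ of $\mu$-measure $\frac1{4q}$. One of them, $J$, has $|J|\ge e^{-V}M/(4d_{\mathcal L}+1)\ge R^{-C_3}$ for $R$ large. Let $v$ be a rescaled bump supported in $J$, $\|v\|_r\le C_rR^{C_3r}$, and put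
$$u=\sum_{b=1}^{d_{\mathcal L}}\sum_{j=0}^{Q-1}v\circ\alpha(-\psi_b-je_1).$$
The elements $\psi_b+je_1$ are distinct, include $0$, and have size $\le R^{C_4}+q\le q^2$, so (9.5) holds. By (11.1), $u\circ f_i=\sum_b\sum_jv\circ\alpha(-\lambda)\circ\alpha(-\psi_{b'}-(j+a)e_1)$. Adding and subtracting the same sum without $\alpha(-\lambda)$, and using that $b\mapsto b'$ is a bijection, $u\circ f_i-u=\Sigma_1+\Sigma_2$ with
$$\Sigma_1=\sum_b\sum_{j=0}^{Q-1}\big(v\circ\alpha(-\lambda)-v\big)\circ\alpha(-\psi_{b'}-(j+a)e_1),$$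
$$\Sigma_2=\sum_b\Big(\sum_{j=a}^{a+Q-1}-\sum_{j=0}^{Q-1}\Big)v\circ\alpha(-\psi_{b'}-je_1)=\sum_b\pm\sum_j\big(v\circ E^{-1}-v\big)\circ\alpha(-\psi_{b'}-je_1).$$
The last inner sum is over $0\le j<a$ with sign $+$ if $a\ge0$, and over $a\le j<0$ with sign $-$ if $a<0$. Indeed for $a\ge0$ the difference of the two $j$-sums is $\sum_{j=Q}^{Q+a-1}-\sum_{j=0}^{a-1}$, and shifting $j$ by $Q$ inserts $E^{-1}$; for $a<0$ it is $\sum_{j=a}^{-1}-\sum_{j=a+Q}^{Q-1}$. This is the analogue of (3.1).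

**Step 5: $\Sigma_1$, many terms but each of size $q^{-K/2}$ up to fixed powers of $q$.** There are $d_{\mathcal L}Q\le q^2$ terms. The outer words have size $\le3q$, $|\lambda|\le kR^{C_4}R^{C_1}\le kq^2$, $\|v\|_{s+1}\le Cq^{s+1}$, and $\kappa=\alpha(-\lambda)-\mathrm{id}$ has $\|\kappa\|_0\le kq^{1-K}$. By Lemma 5.1 and (N3), $\|\kappa\|_s\le q^{A_0(s)-K/2}$ for $q$ large. If $K\ge2A_0(s)$ this is $\le1$, and by (N2), (N1) and Lemma 5.1
$$\|\Sigma_1\|_s\le q^{A_1(s)}q^{-K/2}\qquad(q\text{ large}), \tag{11.3}$$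
with $A_1(s)\ge A_0(s)$ depending only on $\alpha,s$, and not on $K,\beta,t,\tau$: all the bounds just listed are fixed powers of $q$. Since $K\ge2A_1(s)+2$, $\|\Sigma_1\|_s\le q^{-1}$.

**Step 6: $\Sigma_2$, at a cost polynomial in $R$ only.** Write $E=\mathrm{id}+\kappa$ near $z$. By Lemma 9.1, $\|\kappa\|_{C^s(\mathcal N')}\le\eta:=C_tR^{s-t/3}$. Let $\mathcal N''=\{d(x,z)\le\frac c4M^{2/3}\}$. Take $A_2(s)\ge s$ below, so that $t\ge3s+3$ and $\eta\le C_tR^{-1}\le\frac12$ for $R$ large. Since $E$ moves points by at most $C_tR^{-t/3}\le\frac c4M^{2/3}$ (recall $M\ge1/R$, $t>3$), $E^{-1}(\mathcal N'')\subset\mathcal N'$. On $\mathcal N''$, $DE^{-1}=1/(DE\circ E^{-1})\le2$, and inductively $D^rE^{-1}$, $r\le s$, is a polynomial in $1/(DE\circ E^{-1})$ and $(D^jE)\circ E^{-1}$, $j\le r$, so it is bounded by $C_s$. From $E^{-1}-\mathrm{id}=-\kappa\circ E^{-1}$ we get $\|E^{-1}-\mathrm{id}\|_{C^s(\mathcal N'')}\le C_s\eta$, which is $\le1$ for $R$ large. The support of $v\circ E^{-1}-v$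 is contained in $J\cup E(J)\subset T_z^*\subset\mathcal N''$, as $|T_z^*|\le3M$ and $M$ is small. So by (N2) on $\mathcal N''$,
$$\|v\circ E^{-1}-v\|_s\le C_tR^{C_3(s+1)+s-t/3}.$$
There are at most $d_{\mathcal L}R^{C_4}\le R^{C_2+C_4}$ terms in $\Sigma_2$, and the outer words have size $\le2R^{C_4}$. By Lemma 5.1 and (N1),
$$\|\Sigma_2\|_s\le C_tR^{A_2(s)-t/3}, \tag{11.4}$$
with $A_2(s)\ge s$ depending only on $\alpha,s$. Since $t\ge3A_2(s)+3$, $\|\Sigma_2\|_s\le C_tR^{-1}$.

**Step 7: contradiction.** As $q\to\infty$ in this case, $R\to\infty$, so $\max_i\|u\circ f_i-u\|_s\to0$ while $\operatorname{osc}(u)\ge1$. This contradicts (E).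

Both cases are impossible, so $\rho$ is SDC. With Section 2 this proves Theorem A. $\blacksquare$

## 12. Equivalent forms of stability

**Theorem B.** Let $\alpha$ be as in Theorem A and $\mu$ its invariant probability measure. The following are equivalent:

1. $\rho$ is SDC;
2. $\alpha$ is cohomologically $C^\infty$-stable;
3. there are $s\in\mathbb N$, $C$ with $\operatorname{osc}(u)\le C\max_i\|u\circ f_i-u\|_{C^s}$ for all $u\in C^\infty(S^1)$;
4. $B(\alpha,C^\infty)=\{\text{cocycles with }\int\phi_i\,d\mu=0\ \forall i\}$;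
5. $H^1(\alpha)=\{\text{cocycles}\}/B(\alpha,C^\infty)$ is finite dimensional; in that case $\dim H^1(\alpha)=k$.

Moreover, if these hold, then for real $\sigma>0$ the estimate $\|u-\int u\,d\mu\|_{L^2}\le C\max_i\|u\circ f_i-u\|_{H^\sigma}$ holds for some $C$ and all $u\in C^\infty(S^1)$ if and only if $\rho$ satisfies $\mathrm{SDC}(\gamma,\sigma)$ for some $\gamma>0$.

*Proof.* (1)⇒(4): this is Proposition 1.2 transported by the smooth conjugacy $H$ of Section 2, with $\mu=H^*\mathrm{Leb}$. (4)⇒(2): the conditions $\int\phi_i\,d\mu=0$ are closed. (2)⇒(3) is Lemma 1.1. (3)⇒(1): Sections 9–11 used closedness only through (E), and we may enlarge $s$ to be at least $1$.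

(4)⇒(5): constants form cocycles, and subtracting the constant cocycle $(\int\phi_i\,d\mu)_i$ from a cocycle shows that the space of cocycles is $B(\alpha,C^\infty)\oplus\mathbb R^k$. (5)⇒(2): let $W$ be a finite-dimensional complement of $B(\alpha,C^\infty)$ in the Fréchet space of cocycles. The map $(u,w)\mapsto(u\circ f_i-u)_i+w$ from $(C^\infty(S^1)/\mathbb R)\oplus W$ to the space of cocycles is a continuous bijection of Fréchet spaces, hence a homeomorphism. So $B(\alpha,C^\infty)$, the image of the closed subspace $C^\infty(S^1)/\mathbb R$, is closed.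

For the last assertion, let $H\in\operatorname{Diff}^\infty_+(S^1)$ linearize $\alpha$. Composition with $H^{\pm1}$ is bounded on $L^2$ and on every $H^\sigma$, so we may assume $f_i=R_{\rho_i}$ and $\mu=\mathrm{Leb}$. If SDC$(\gamma,\sigma)$ holds, then for $q\ne0$, as in Proposition 1.2,
$$|\hat u(q)|\le\frac{|q|^\sigma}{4\gamma}\max_i\big|\widehat{(u\circ f_i-u)}(q)\big|,$$
and Parseval gives the estimate. Conversely, for $q\geq 1$ the function $u=\cos2\pi qx$ has mean $0$, $\|u\|_{L^2}=1/\sqrt2$ and $\|u\circ R_{\rho_i}-u\|_{H^\sigma}\le Cq^\sigma\|q\rho_i\|_{\mathbb Z}$, so the estimate gives $\max_i\|q\rho_i\|_{\mathbb Z}\ge cq^{-\sigma}$ with $c>0$; negative $q$ follow by symmetry. $\square$
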